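# Weak type (1,1) for Christ–Journé type commutators with rough kernels

## 1. The guess $C_n\|\Omega\|_\infty\|a\|_\infty$, tried on small cases

Let $n\ge 2$. Let $\Omega$ be homogeneous of degree zero on $\mathbb R^n$, integrable on $\mathbb S^{n-1}$, with the cancellation condition $\int_{\mathbb S^{n-1}}\Omega\,d\sigma=0$. For $a\in L^\infty(\mathbb R^n)$ and $\varepsilon>0$ put
$$T_{\Omega,a,\varepsilon}f(x)=\int_{|x-y|>\varepsilon}\frac{\Omega(x-y)}{|x-y|^n}\,m_{x,y}a\,f(y)\,dy,\qquad m_{x,y}a=\int_0^1a(sx+(1-s)y)\,ds .\tag{1.1}$$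
The number $m_{x,y}a$ is the average of $a$ over the segment from $y$ to $x$. For instance, if $a=\mathbf 1_{\{z_1>0\}}$ and $x_1>0>y_1$, it is the fraction of the segment lying in the half space, $m_{x,y}a=x_1/(x_1-y_1)$. Note that $m_{x,y}a=m_{y,x}a$.

Recall that an operator $T$ is of weak type $(1,1)$ if $|\{|Tf|>\lambda\}|\le C\lambda^{-1}\|f\|_1$ for all $\lambda>0$. Here the question is about the truncations: if $\Omega\in L^\infty(\mathbb S^{n-1})$ has mean zero and $a\in L^\infty(\mathbb R^n)$, is there a constant $C=C(n,\Omega,a)$ with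
$$|\{x:|T_{\Omega,a,\varepsilon}f(x)|>\lambda\}|\le\frac C\lambda\|f\|_{L^1}\qquad\text{for all }\varepsilon>0,\ \lambda>0,\ f\in L^1(\mathbb R^n)\,?\tag{1.2}$$
The problem is posed in Feng Liu, Simin Liu, and Minglei Shi, "A criterion on weak type $(1,1)$ bound of rough singular integrals", arXiv:2608.22402 (2026). Two results quoted with it: Hofmann showed boundedness on weighted $L^p$ spaces for $\Omega\in L^\infty$, $a\in L^\infty$. Ding and Lai showed $L^p$ bounds, $1<p<\infty$, and weak type $(1,1)$ when $\Omega\in L\log L(\mathbb S^{n-1})$ has mean zero and $a\in L^1$, $\hat a\in L^1$. We shall use neither.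

The first guess is *yes, with* $C=C_n\|\Omega\|_\infty\|a\|_\infty$. It is consistent with scaling: with $f_t=f(\cdot/t)$ and $a_t=a(\cdot/t)$ one has $T_{\Omega,a_t,t\varepsilon}f_t(x)=T_{\Omega,a,\varepsilon}f(x/t)$, and $\|a_t\|_\infty=\|a\|_\infty$. Let us test it.

**Test 1 (a point mass).** Replace $f$ by a unit mass at $y$. The output is bounded by $\|a\|_\infty|\Omega(x-y)||x-y|^{-n}$, and in polar coordinates
$$\big|\{v:\|a\|_\infty|\Omega(v)||v|^{-n}>\lambda\}\big|=\int_{\mathbb S^{n-1}}\frac{\|a\|_\infty|\Omega(\theta)|}{n\lambda}\,d\sigma(\theta)=\frac{\|\Omega\|_1\|a\|_\infty}{n\lambda}.$$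
The guess survives, and only $\|\Omega\|_1=\|\Omega\|_{L^1(\mathbb S^{n-1})}$ is needed.

**Test 2 (is the mean-zero condition needed?).** Let $a\equiv1$, $f=\mathbf 1_{B(0,1)}$, $\Omega\in L^1(\mathbb S^{n-1})$, and suppose $A=\int\Omega\,d\sigma\ne0$. For $|x|\le\frac12$ and $0<\varepsilon<\frac12$ every $v$ with $|v|<\frac12$ satisfies $|x-v|<1$, so
$$T_{\Omega,1,\varepsilon}f(x)=\int_{\varepsilon<|v|<1/2}\frac{\Omega(v)}{|v|^n}dv+\int_{|v|\ge1/2,\ |x-v|<1}\frac{\Omega(v)}{|v|^n}dv=A\log\frac1{2\varepsilon}+O(\|\Omega\|_1),$$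
because $|v|\le\frac32$ in the second integral. For small $\varepsilon$ this gives $|T_{\Omega,1,\varepsilon}f|\ge\frac{|A|}2\log\frac1{2\varepsilon}$ on $B(0,\frac12)$. With $\lambda=\frac{|A|}4\log\frac1{2\varepsilon}$, (1.2) would give $|B(0,\frac12)|\le C\lambda^{-1}|B(0,1)|\to0$, a contradiction. So no estimate uniform in $\varepsilon$ holds without cancellation, even for $a\equiv1$.

**Test 3 (a plane wave).** Let $a(x)=e^{2\pi i\xi\cdot x}$ and let $M_s$ be multiplication by $e^{2\pi is\xi\cdot x}$. Then $T_{\Omega,a,\varepsilon}f=\int_0^1M_s\,T_{\Omega,1,\varepsilon}(M_{1-s}f)\,ds$. Bounds in $L^p$, $p>1$, thus pass from $a\equiv1$ to $a$ by Minkowski's inequality. Weak type does not pass by this argument, since averages of functions that are uniformly in weak $L^1$ can leave it. For example, on $[0,1]$ the functions $g_k(x)=|x-k/N|^{-1}$, $1\le k\le N$, satisfy $|\{g_k>\lambda\}|\le2/\lambda$. But for every $x\in[0,1]$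 that is not a node, at least $\lfloor N/2\rfloor$ of the integers $1,\dots,N$ lie on one side of $Nx$, the $i$-th nearest of them at distance at most $i$, and so
$$\frac1N\sum_{k=1}^Ng_k(x)=\sum_{k=1}^N\frac1{|Nx-k|}\ge\sum_{i=1}^{\lfloor N/2\rfloor}\frac1i\ge\log\frac N2 .$$
The guess is not refuted, but averaging over $s$ cannot be the proof.

**Test 4 (smooth $\Omega$, an angular wave, and the textbook method).** The textbook route to weak type $(1,1)$ is an $L^2$ bound together with the Hörmander condition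
$$\int_{|x-y|>2|y-y'|}|K(x,y)-K(x,y')|\,dx\le C .\tag{1.3}$$
For $a\equiv1$ and smooth $\Omega$ the kernel $K(x,y)=\Omega(x-y)|x-y|^{-n}$ satisfies (1.3), since its gradient is $O(|x-y|^{-n-1})$. Now let $n=2$, keep $\Omega$ smooth, and take $a_N(z)=e^{iN\arg z}$, $N\in\mathbb N$. Since $a_N$ is constant on rays from $0$, $m_{x,0}a_N=a_N(x)$ has modulus $1$. Let $h\ne0$ and let $x$ be off the line through $0$ and $h$. Along the segment from $h$ to $x$ the angle is smooth and strictly monotone, as its derivative has the constant sign of $h_1x_2-h_2x_1$. Taking the angle as the variable, the Riemann–Lebesgue lemma gives $m_{x,h}a_N\to0$ as $N\to\infty$. By dominated convergence, for $K_N(x,y)=\Omega(x-y)|x-y|^{-2}m_{x,y}a_N$ and $R>2|h|$,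
$$\int_{2|h|<|x|<R}|K_N(x,0)-K_N(x,h)|\,dx\ \longrightarrow\ \int_{2|h|<|x|<R}\frac{|\Omega(x)|}{|x|^2}\,dx=\|\Omega\|_1\log\frac R{2|h|}.$$
So the constant in (1.3) is not controlled by $\Omega$ and $\|a\|_\infty$, *even for smooth* $\Omega$. A merely bounded $a$ makes the kernel rough in $y$, whatever $\Omega$ is. The guess stands, but the standard way of using $\int b_Q=0$ is gone.

The guess is in fact correct. These notes prove it, and a little more.

## 2. Statement of the two theorems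

Put
$$\|\Omega\|_*=\int_{\mathbb S^{n-1}}|\Omega|\log\Big(2+\frac{|\Omega|}{\|\Omega\|_1}\Big)d\sigma,\qquad\|0\|_*=0 .$$
This quantity is homogeneous of degree one and finite exactly when $\Omega\in L\log L(\mathbb S^{n-1})$. Example: if $\Omega=M$ on a set of measure $1/M$ and $0$ elsewhere, then $\|\Omega\|_1=1$ and $\|\Omega\|_*=\log(2+M)$. Clearly $\|\Omega\|_1\le C\|\Omega\|_*$.

We shall use several times that, for fixed $y\ge0$,
$$x\mapsto x\log(2+y/x)\ \text{ is increasing on }(0,\infty).\tag{2.1}$$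
With $t=y/x$ the derivative is $\log(2+t)-\frac t{2+t}$. It equals $\log2>0$ at $t=0$, and its $t$-derivative $\frac1{2+t}-\frac2{(2+t)^2}=\frac t{(2+t)^2}$ is nonnegative. Since $\|\Omega\|_1\le|\mathbb S^{n-1}|\|\Omega\|_\infty$, (2.1) yields
$$\|\Omega\|_*\le\|\Omega\|_1\log(2+\|\Omega\|_\infty/\|\Omega\|_1)\le C_n\|\Omega\|_\infty.$$

**Theorem 1.** Let $n\ge2$, $\Omega\in L^\infty(\mathbb S^{n-1})$ with $\int\Omega=0$, $a\in L^\infty(\mathbb R^n)$. Then
$$|\{|T_{\Omega,a,\varepsilon}f|>\lambda\}|\le C_n\|\Omega\|_\infty\|a\|_\infty\lambda^{-1}\|f\|_1\qquad\text{for all }\varepsilon,\lambda>0,\ f\in L^1 .$$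

**Theorem 2.** Let $\Omega\in L\log L(\mathbb S^{n-1})$.

(i) If $\int\Omega=0$, then for all $a\in L^\infty$ and $f\in L^1$ the integral defining $T_{\Omega,a,\varepsilon}f(x)$ converges absolutely for a.e. $x$, and $|\{|T_{\Omega,a,\varepsilon}f|>\lambda\}|\le C_n\|\Omega\|_*\|a\|_\infty\lambda^{-1}\|f\|_1$ uniformly in $\varepsilon$. Also $\|T_{\Omega,a,\varepsilon}\|_{L^p\to L^p}\le C_{n,p}\|\Omega\|_*\|a\|_\infty$ for $1<p<\infty$. For $f\in L^1$, $T_{\Omega,a,\varepsilon}f$ converges in measure as $\varepsilon\to0$, and the limit operator is of weak type $(1,1)$.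

(ii) If the uniform weak type estimate holds for $a\equiv1$, then $\int\Omega=0$.

Part (ii) was proved in Test 2. Since $\|\Omega\|_*\le C_n\|\Omega\|_\infty$, Theorem 1 follows from the weak type bound in Theorem 2(i). A reader interested only in Theorem 1 may skip the truncations of $\Omega$ in Section 4.

**Conventions.** $C$ denotes constants depending only on $n$. Fourier transforms are $\hat f(\xi)=\int f(x)e^{-2\pi ix\cdot\xi}dx$; "spectrum" means the support of the Fourier transform. Fix a bounded Borel representative of $a$ with $|a|\le\|a\|_\infty$ everywhere. In polar coordinates about $x$, a null set meets almost every ray from $x$ in a null set, so for each $x$ the choice does not change $m_{x,y}a$ for a.e. $y$. By homogeneity we assume $\|a\|_\infty\le1$ from now on.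

## 3. Dyadic pieces and the removal of $\varepsilon$

Fix $\varphi\in C_c^\infty((\frac12,2))$, $0\le\varphi\le1$, with $\sum_{j\in\mathbb Z}\varphi(2^{-j}r)=1$ for $r>0$. For $\omega\in L^1(\mathbb S^{n-1})$ let
$$k_j(v)=\omega(v/|v|)\,|v|^{-n}\varphi(2^{-j}|v|),\qquad T_j=T_j^\omega=T_j[a]\ \text{ with kernel }\ k_j(x-y)\,m_{x,y}a .$$
Two ways of writing $T_j$ will be used. With $x=y+r\theta$,
$$m_{x,y}a=\frac1r\int_0^ra(y+\rho\theta)\,d\rho,\tag{3.1}$$
and with $v=x-y$ (and $s$ replaced by $1-s$)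
$$T_j[a]F(x)=\int_0^1\!\int k_j(v)\,a(x-sv)\,F(x-v)\,dv\,ds .\tag{3.2}$$
Since $\|k_j\|_1=\|\omega\|_1\int\varphi(2^{-j}r)\frac{dr}r\le C\|\omega\|_1$, we have $\|T_j\|_{L^p\to L^p}\le C\|\omega\|_1$ for $1\le p\le\infty$. For finite $J\subset\mathbb Z$ put $T_J=\sum_{j\in J}T_j$.

**Step (removing $\varepsilon$).** The purpose is to show that *it suffices to bound $T_J$ in weak type uniformly over finite $J$*, with $\omega=\Omega$. Let $2^{j_0-1}\le\varepsilon<2^{j_0}$. As $k_j$ lives in $2^{j-1}<|v|<2^{j+1}$, the truncation keeps the pieces $j\ge j_0+1$ intact and kills those with $j\le j_0-2$. The two pieces $j=j_0-1,j_0$ leave an operator $E_\varepsilon$ with kernel $\mathbf 1_{\{|v|>\varepsilon\}}(k_{j_0-1}+k_{j_0})(v)\,m_{x,y}a$, $v=x-y$. So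
$$T_{\Omega,a,\varepsilon}=\sum_{j>j_0}T_j+E_\varepsilon,\qquad\|E_\varepsilon\|_{L^p\to L^p}\le C\|\Omega\|_1\quad(1\le p\le\infty).\tag{3.3}$$
The sum converges absolutely a.e. on $L^1$. For fixed $\theta$ the set $\{r:r\theta\in B(z,R)\}$ is an interval of length at most $2R$, and $r^{-1}\le2\cdot2^{-j}$ on the support, so $\sup_z\int_{B(z,R)}|k_j|\le CR2^{-j}\|\Omega\|_1$. Hence
$$\sum_{j>j_0}\int_{B(0,R)}|k_j|*|f|\le CR2^{-j_0}\|\Omega\|_1\|f\|_1<\infty .\tag{3.4}$$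
If $T_{\{j_0+1,\dots,m\}}f\to S$ a.e. as $m\to\infty$, then by Fatou's lemma $|\{|S|>\lambda\}|\le\liminf_m|\{|T_{\{j_0+1,\dots,m\}}f|>\lambda\}|$. Chebyshev's inequality handles $E_\varepsilon f$, and $\|\Omega\|_1\le C\|\Omega\|_*$. This also proves the absolute convergence claimed in Theorem 2(i).

**Littlewood–Paley notation.** Let $\psi\in C_c^\infty$ be radial, real, supported in $\frac12\le|\xi|\le2$, with $\sum_k\psi(2^k\xi)=1$ for $\xi\ne0$. $\Psi_k$ has multiplier $\psi(2^k\xi)$, so it selects frequencies of size about $2^{-k}$. $S_k=\sum_{i\ge k}\Psi_i$ has multiplier $\sigma(2^k\xi)$, where $\sigma\in C_c^\infty$, $\sigma=1$ on $|\xi|\le1$ and $\sigma=0$ for $|\xi|\ge2$. $\widetilde\Psi_k$ has multiplier $\tilde\psi(2^k\xi)$ with $\tilde\psi\in C_c^\infty$ real, radial, $\tilde\psi=1$ on $\frac14\le|\xi|\le4$, supported in $\frac18\le|\xi|\le8$; thus $\Psi_k=\widetilde\Psi_k\Psi_k$. On $L^\infty$ these operators act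 by convolution with their Schwartz kernels.

## 4. Two propositions that imply weak type (1,1)

**Definition.** A *family* $\mathfrak B(\Lambda)$ is a collection $\mathcal Q$ of pairwise disjoint half-open dyadic cubes with functions $b_Q$ supported in $Q$ such that $\int b_Q=0$, $\|b_Q\|_1\le\Lambda|Q|$, and $\|b\|:=\sum_Q\|b_Q\|_1<\infty$. We write $\ell(Q)=2^{L(Q)}$ and $B_i=\sum_{L(Q)=i}b_Q$.

Example: $Q=[0,1)^n$ alone, with $b_Q=t^{-n}(\mathbf 1_{[0,t)^n}-\mathbf 1_{[1-t,1)^n})$, $0<t<\frac12$. This is a family $\mathfrak B(2)$, and it has mass $1$ on a set of volume $t^n$. So the mass in an arbitrary set $D$ is *not* bounded by $\Lambda|D|$. What is true is this: if all cubes of a subcollection that meet $D$ are contained in a set $D'$, then, the cubes being disjoint, the mass of that subcollection in $D$ is at most $\Lambda|D'|$.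

**Proposition A.** There is $c=c(n)>0$ such that for $\omega\in L^\infty(\mathbb S^{n-1})$ (no cancellation of $\omega$ needed), $\|a\|_\infty\le1$, every family $\mathfrak B(\Lambda)$, every finite $J$ and every integer $s\ge1$ one can write $\sum_{j\in J}T_j^\omega B_{j-s}=A_s+F_s$ with
$$\|A_s\|_2^2\le C2^{-cs}\|\omega\|_\infty^2\,\Lambda\|b\|,\qquad\|F_s\|_1\le C2^{-cs}\|\omega\|_\infty\|b\| .$$

**Proposition B.** Let $0\ne\omega\in L^\infty(\mathbb S^{n-1})$, $\int\omega=0$, $\|a\|_\infty\le1$. For all finite $J$,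
$$\|T_J^\omega\|_{2\to2}\le C\|\omega\|_1\log\big(2+\|\omega\|_\infty/\|\omega\|_1\big).$$
In particular, by (2.1), $\|T^\omega_J\|_{2\to2}\le C\|\omega\|_\infty$.

*Proof of the weak type bound in Theorem 2(i), hence of Theorem 1, from A and B.*

**Step 1 (an $L^2$ bound for $\Omega\in L\log L$).** Proposition B is for bounded $\omega$; we cut $\Omega$ into bounded mean-zero layers. Let $\|\Omega\|_1>0$, $E_0=\{|\Omega|\le2\|\Omega\|_1\}$, $E_m=\{2^m\|\Omega\|_1<|\Omega|\le2^{m+1}\|\Omega\|_1\}$ for $m\ge1$, and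
$$\Omega_m=\Omega\mathbf 1_{E_m}-\frac1{|\mathbb S^{n-1}|}\int_{E_m}\Omega\,d\sigma,\qquad p_m=\|\Omega\|_1^{-1}\int_{E_m}|\Omega|\,d\sigma\le1 .$$
Then $\Omega=\sum_m\Omega_m$ in $L^1$ because $\int\Omega=0$, and $\|\Omega_m\|_1\le2\|\Omega\|_1p_m$, $\|\Omega_m\|_\infty\le C2^m\|\Omega\|_1$. By Proposition B and (2.1),
$$\|T_J^{\Omega_m}\|_{2\to2}\le C\|\Omega\|_1\,p_m\Big(1+m+\log\frac1{p_m}\Big)$$
(read as $0$ if $p_m=0$). If $p_m\ge2^{-m-1}$, then $\log(1/p_m)\le C(1+m)$. Otherwise $p_m\log(1/p_m)\le Cp_m^{1/2}\le C2^{-m/2}$. On $E_m$, $1+m\le C\log(2+|\Omega|/\|\Omega\|_1)$. Hence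
$$\sum_m\sup_J\|T_J^{\Omega_m}\|_{2\to2}\le C\|\Omega\|_1\Big(1+\sum_m(1+m)p_m\Big)\le C\|\Omega\|_* .\tag{4.1}$$
For fixed finite $J$, $\|T_J^\omega\|_{2\to2}\le C|J|\|\omega\|_1$, so $T_J^\Omega=\sum_mT_J^{\Omega_m}$ and $\|T_J^\Omega\|_{2\to2}\le C\|\Omega\|_*$.

**Step 2 (Calderón–Zygmund decomposition).** This isolates what Proposition A must handle. Normalize $\|\Omega\|_*=1$, so $\|\Omega\|_1\le C$. At height $\lambda$ take the maximal dyadic cubes on which the average of $|f|$ exceeds $\lambda$. They are disjoint, $\sum|Q|\le\|f\|_1/\lambda$, and $f=g+b$, $b=\sum b_Q$, with $|g|\le2^n\lambda$, $\|g\|_1\le\|f\|_1$. The $b_Q$ form a family $\mathfrak B(2^{n+1}\lambda)$ with $\|b\|\le2\|f\|_1$. By Step 1,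
$$|\{|T_Jg|>\lambda/2\}|\le C\lambda^{-2}\|g\|_2^2\le C\|f\|_1/\lambda .$$
Let $E$ be the union of the cubes concentric with the $Q$'s and of side $5\ell(Q)$; $|E|\le C\|f\|_1/\lambda$. The function $T_jb_Q$ lives within distance $2^{j+1}$ of $Q$. If $L(Q)\ge j$, this distance is at most $2\ell(Q)$, so $T_jb_Q=0$ off $E$. Therefore, off $E$,
$$T_Jb=\sum_{s\ge1}\sum_{j\in J}T_jB_{j-s}\qquad(\text{convergence in }L^1).$$

**Step 3 (summing over $s$).** We truncate $\Omega$ at a level growing slowly with $s$, so that the gain in Proposition A absorbs $\|\omega\|_\infty$. With $c$ from Proposition A put $\Omega^{\le s}=\Omega\mathbf 1_{\{|\Omega|\le2^{cs/4}\|\Omega\|_1\}}$, $\Omega^{>s}=\Omega-\Omega^{\le s}$. (If $\Omega$ is bounded and one wants only Theorem 1, normalize $\|\Omega\|_\infty=1$ and take $\Omega^{\le s}=\Omega$.) Note that $\Omega^{\le s}$ need not have mean zero, which is why Proposition A must not ask for it. Proposition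 A with $\omega=\Omega^{\le s}$, $\Lambda=2^{n+1}\lambda$ gives $\sum_jT_j^{\Omega^{\le s}}B_{j-s}=A_s+F_s$ with
$$\|A_s\|_2^2\le C2^{-cs/2}\lambda\|f\|_1,\qquad\|F_s\|_1\le C2^{-3cs/4}\|f\|_1 .$$
For the large part, the number of $s\ge1$ with $2^{cs/4}<|\Omega|/\|\Omega\|_1$ is at most $C\log(2+|\Omega|/\|\Omega\|_1)$, so
$$\sum_{s\ge1}\Big\|\sum_jT_j^{\Omega^{>s}}B_{j-s}\Big\|_1\le C\|b\|\sum_{s\ge1}\int_{|\Omega|>2^{cs/4}\|\Omega\|_1}|\Omega|\,d\sigma\le C\|f\|_1\|\Omega\|_*=C\|f\|_1 .$$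
Thus $A=\sum A_s$ converges in $L^2$ with $\|A\|_2^2\le C\lambda\|f\|_1$, the remaining series converge in $L^1$ to some $F$ with $\|F\|_1\le C\|f\|_1$, and $T_Jb=A+F$ a.e. off $E$. By Chebyshev,
$$|\{x\notin E:|T_Jb|>\lambda/2\}|\le\frac{16\|A\|_2^2}{\lambda^2}+\frac{4\|F\|_1}\lambda\le C\frac{\|f\|_1}\lambda .$$
Altogether $|\{|T_Jf|>\lambda\}|\le C\|f\|_1/\lambda$ uniformly in $J$; Section 3 finishes. $\square$

Propositions A and B remain.

## 5. Slabs of frequencies orthogonal to a direction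

In polar coordinates, $T_j$ restricted to directions near a unit vector $e$ averages along $e$. It is therefore small on frequencies $\xi$ for which $|\langle e,\xi\rangle|$ is not small. Frequencies with $\langle e,\xi\rangle$ nearly $0$ form a thin slab, and each $\xi$ lies in the slabs of comparatively few directions. The lemmas of this section make both halves precise.

Let $\gamma\in(0,1]$, $\kappa=\gamma/2$, $s\ge1$. Let $\{e_\nu\}$ be a maximal $2^{-\gamma s}$-separated subset of $\mathbb S^{n-1}$ and $\{E_\nu\}$ a Borel partition of $\mathbb S^{n-1}$ with $E_\nu\subset\{|\theta-e_\nu|\le2^{-\gamma s}\}$. There are at most $C2^{\gamma s(n-1)}$ indices, and $\sigma(E_\nu)\le C2^{-\gamma s(n-1)}$. Fix $\zeta\in C_c^\infty([-2,2])$, $0\le\zeta\le1$, $\zeta=1$ on $[-1,1]$, and let $G^\nu$ have the symbol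
$$g_\nu(\xi)=\zeta\big(2^{\kappa s}\langle e_\nu,\xi/|\xi|\rangle\big).$$
For $n=2$, for instance, there are about $2^{\gamma s}$ directions, and $g_\nu$ lives in a double sector of aperture about $2^{-\kappa s}$ around the line orthogonal to $e_\nu$.

Fix $\xi\ne0$. If $g_\nu(\xi)\ne0$, the cap of radius $\frac12 2^{-\gamma s}$ about $e_\nu$ lies in the band $\{|\langle\theta,\xi/|\xi|\rangle|\le3\cdot2^{-\kappa s}\}$, of measure $O(2^{-\kappa s})$. These caps are essentially disjoint, each of measure at least $c2^{-\gamma s(n-1)}$. So $\sum_\nu|g_\nu(\xi)|^2\le C2^{(\gamma(n-1)-\kappa)s}$. Applying Cauchy–Schwarz to $\sum_\nu g_\nu\widehat{V^\nu}$ at each $\xi$, and then Plancherel,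
$$\Big\|\sum_\nu G^\nu V^\nu\Big\|_2^2\le C2^{(\gamma(n-1)-\kappa)s}\sum_\nu\|V^\nu\|_2^2 .\tag{5.1}$$

Write $v^\perp=v-\langle v,e_\nu\rangle e_\nu$ and
$$h_j^\nu(v)=2^{-jn}\mathbf 1\{|v|\le2^{j+2},\ |v^\perp|\le2^{j+3-\gamma s}\},\qquad\|h_j^\nu\|_1\le C2^{-\gamma s(n-1)} .$$

**Lemma 1.** Let a family $\mathfrak B(\Lambda)$ and a finite $J$ be given, and let $W_j^\nu$ be functions with $|W_j^\nu|\le h_j^\nu*|B_{j-s}|$. Then $V^\nu=\sum_{j\in J}W_j^\nu\in L^2$ and $\|\sum_\nu G^\nu V^\nu\|_2^2\le C2^{-\kappa s}\Lambda\|b\|$. Moreover each $h_j^\nu*|B_{j-s}|$ is in $L^1\cap L^\infty$.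

*Proof.* We estimate $\|V^\nu\|_2$ by expanding the square and then use (5.1). As $h_j^\nu$ is even,
$$\|V^\nu\|_2^2\le2\sum_{j\in J}\int|B_{j-s}|\sum_{i\in J,\,i\le j}h_j^\nu*h_i^\nu*|B_{i-s}| .$$
For $i\le j$, $h_j^\nu*h_i^\nu\le\|h_i^\nu\|_1\|h_j^\nu\|_\infty\mathbf 1_D\le C2^{-\gamma s(n-1)}2^{-jn}\mathbf 1_D$ with $D=\{|v|\le2^{j+3},\ |v^\perp|\le2^{j+4-\gamma s}\}$. Cubes with $L(Q)\le j-s$ that meet $y+D$ lie in its $\sqrt n\,2^{j-s}$-neighborhood. Since $2^{j-s}\le2^{j-\gamma s}$, that neighborhood has volume at most $C2^{jn-\gamma s(n-1)}$. The cubes, of all these sizes together, are disjoint, so $\sum_{i\le j}\int_{y+D}|B_{i-s}|\le C\Lambda2^{jn-\gamma s(n-1)}$. The inner sum is therefore at most $C2^{-2\gamma s(n-1)}\Lambda$, and $\|V^\nu\|_2^2\le C2^{-2\gamma s(n-1)}\Lambda\|b\|$. Summing over the $C2^{\gamma s(n-1)}$ indices and using (5.1), the exponent of $2^s$ is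
$$\gamma(n-1)-\kappa+\gamma(n-1)-2\gamma(n-1)=-\kappa .$$
The same count of cubes bounds $h_j^\nu*|B_{j-s}|$ pointwise. $\square$

**Lemma 2.** Let $s\ge2/\gamma$, $k\in\mathbb Z$, and let $M_k^\nu$ be the kernel with $\widehat{M_k^\nu}=(1-g_\nu)\psi(2^k\cdot)$, that is, the kernel of $(I-G^\nu)\Psi_k$.

(i) $\|M_k^\nu\|_1\le C2^{(n+1)\kappa s}$ and $\|\nabla M_k^\nu\|_1\le C2^{-k+(n+1)\kappa s}$.

(ii) For $\theta\in E_\nu$ there is a Schwartz function $N=N_\theta$, depending continuously on $\theta$, with $\|N\|_1\le C2^{k+(n+2)\kappa s}$, such that for every Lipschitz compactly supported $h$ on $[0,\infty)$ with $h(0)=0$,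
$$\int_0^\infty h(r)M_k^\nu(u-r\theta)\,dr=\int_0^\infty h'(r)N(u-r\theta)\,dr .$$

*Proof.* Since $g_\nu$ is homogeneous of degree zero, $M_k^\nu=2^{-kn}M_0^\nu(2^{-k}\cdot)$, so take $k=0$; in (ii), undoing the scaling produces the factor $2^k$. For $p$ smooth and supported in $|\xi|\le2$, with inverse Fourier transform $\check p$, integration by parts bounds $(1+|x|)^{n+1}|\check p(x)|$, whence $\|\check p\|_1\le C\sum_{|\alpha|\le n+1}\|\partial^\alpha p\|_1$. For $p=(1-g_\nu)\psi$ or $p=\xi_i(1-g_\nu)\psi$ we have $|\partial^\alpha p|\le C2^{\kappa s|\alpha|}$; this gives (i).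

For (ii): on the support of $(1-g_\nu)\psi$ we have $|\xi|\ge\frac12$ and $|\langle e_\nu,\xi/|\xi|\rangle|\ge2^{-\kappa s}$, so for $\theta\in E_\nu$
$$|\langle\xi,\theta\rangle|\ge\tfrac12(2^{-\kappa s}-2^{-\gamma s})\ge\tfrac142^{-\kappa s},$$
because $2^{-(\gamma-\kappa)s}=2^{-\gamma s/2}\le\frac12$. Hence $p=(1-g_\nu)\psi/(2\pi i\langle\xi,\theta\rangle)$ satisfies $|\partial^\alpha p|\le C2^{\kappa s(1+|\alpha|)}$, and $N=\check p$ has $\|N\|_1\le C2^{(n+2)\kappa s}$. By construction $M_0^\nu=\theta\cdot\nabla N$, i.e. $M_0^\nu(u-r\theta)=-\frac d{dr}N(u-r\theta)$. Integrate by parts in $r$; the boundary term vanishes as $h(0)=0$. $\square$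

## 6. Rough convolutions against a whole layer of cubes

We first treat convolutions. The cancellation of $b_Q$ is used here and, in the whole proof of Proposition A, only here.

**Lemma 3.** There is $c_1=c_1(n)\in(0,1)$ with the following property. Let $\|\omega\|_\infty\le1$, $\tau\in C_c^\infty(\{|v|<4\})$, $s_i(v)=2^{-in}\omega(v/|v|)\tau(2^{-i}v)$. Let $\mathfrak B(\Lambda)$ be a family, $s\ge1$, $J$ finite, $R$ a cube, and $\mathcal Q'$ a set of cubes $Q\in\mathcal Q$ with $Q\subset R$, $L(Q)+s\in J$, $2^{L(Q)+s}\le\ell(R)$. Then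
$$\Big\|\sum_{Q\in\mathcal Q'}s_{L(Q)+s}*b_Q\Big\|_{L^1}\le C2^{-c_1s}\|\tau\|_{C^1}\Lambda|R| .$$

*Proof.* Let $\|\tau\|_{C^1}=1$. As the cubes are disjoint and inside $R$, $\sum_{\mathcal Q'}\|b_Q\|_1\le\Lambda|R|$. The function is supported in $R^*$, the cube concentric with $R$ of side $9\ell(R)$, since $s_i$ lives in $|v|<4\cdot2^i\le4\ell(R)$. Take $\gamma=\frac1{2(n+2)}$, $\kappa=\frac1{4(n+2)}$. If $s<2/\gamma$ the bound is trivial from $\|s_i\|_1\le C$. Let $s\ge2/\gamma$, let $s_i^\nu$ be $s_i$ with $\omega$ replaced by $\omega\mathbf 1_{E_\nu}$, form the $B$'s from $\mathcal Q'$ only, and write the function as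
$$\sum_\nu G^\nu\sum_is_i^\nu*B_{i-s}+\sum_{\nu,i}(I-G^\nu)(s_i^\nu*B_{i-s}) .$$

**Step 1 (slab part, by $L^2$).** If $v/|v|\in E_\nu$ and $|v|<2^{i+2}$, then $|v^\perp|\le2^{i+2-\gamma s}$, so $|s_i^\nu|\le h_i^\nu$. Lemma 1 bounds the $L^2$ norm of the first sum by $C2^{-\kappa s/2}\Lambda|R|^{1/2}$, hence its $L^1(R^*)$ norm by $C2^{-\kappa s/2}\Lambda|R|$. Only the norm on $R^*$ matters, because the total function vanishes off $R^*$.

**Step 2 (off the slab, by $L^1$).** Decompose $I-G^\nu=\sum_k(I-G^\nu)\Psi_k$. Applied to $s_i^\nu*B_{i-s}\in L^1\cap L^2$ (Lemma 1) the series converges in $L^2$. The bounds below show that it converges absolutely in $L^1$, necessarily to the same limit. There are two bounds for each $k$. In polar coordinates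
$$M_k^\nu*s_i^\nu*b_Q(x)=\int b_Q(y)\int_{E_\nu}\omega(\theta)\int_0^\infty h(r)M_k^\nu(x-y-r\theta)\,dr\,d\sigma(\theta)\,dy,\qquad h(r)=2^{-in}r^{n-1}\tau(2^{-i}r\theta).$$
Here $h(0)=0$ because $n\ge2$, and $\int|h'|\le C2^{-i}$. By Lemma 2(ii),
$$\|M_k^\nu*s_i^\nu*b_Q\|_1\le C2^{-\gamma s(n-1)}\,2^{k-i+(n+2)\kappa s}\|b_Q\|_1 .\tag{6.1}$$
For the other bound we *commute the convolutions* and let $M_k^\nu$ act on $b_Q$. From $\int b_Q=0$, Lemma 2(i) and $L(Q)=i-s$, $\|M_k^\nu*b_Q\|_1\le C2^{i-s-k+(n+1)\kappa s}\|b_Q\|_1$, hence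
$$\|M_k^\nu*s_i^\nu*b_Q\|_1\le C2^{-\gamma s(n-1)}\,2^{i-s-k+(n+1)\kappa s}\|b_Q\|_1 .\tag{6.2}$$
Use (6.1) for $k\le i-s/2$ and (6.2) for $k>i-s/2$. Summing over $k$ and the $C2^{\gamma s(n-1)}$ indices $\nu$ gives at most $C2^{-s/2+(n+2)\kappa s}\sum_{\mathcal Q'}\|b_Q\|_1\le C2^{-s/4}\Lambda|R|$. So $c_1=\frac1{8(n+2)}$ works. $\square$

**Where this argument stops for $T_j[a]$.** For $a\equiv1$, Lemma 1 and the bounds (6.1), (6.2), with $k_j$ in place of $s_j$, would already give Proposition A. For general $a$ the slab part and the analog of (6.1) survive, as Section 7 shows. What does not survive is (6.2): $M_k^\nu$ cannot be moved past $T_j[a]$ onto $b_Q$. No other use of $\int b_Q=0$ for a single cube can replace it. Take $n=2$, $a_N(z)=e^{iN\arg z}$ as in Test 4, $\omega(z)=e^{-iN\arg z}$ (bounded by $1$, mean zero), and $b=\delta_0-\delta_h$ with $h\neq 0$. Then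
$$T_jb(x)=k_j(x)m_{x,0}a_N-k_j(x-h)m_{x,h}a_N=|x|^{-2}\varphi(2^{-j}|x|)+o(1)\ \text{ in }L^1\quad(N\to\infty),$$
by Test 4 and dominated convergence. The limit is a smooth bump at scale $2^j$ with $L^1$ norm comparable to $1$, no matter how small $|h|$ is. So at frequencies $2^{-k}$ with $k$ near $j$ the cancellation of a single $b_Q$ may give nothing.

A single cube is nevertheless harmless: $|T_jb_Q|\le C2^{-jn}\|b_Q\|_1$ on a set of measure $C2^{jn}$, so $\|T_jb_Q\|_2^2\le C2^{-jn}\|b_Q\|_1\Lambda|Q|=C2^{-sn}\Lambda\|b_Q\|_1$ when $L(Q)=j-s$. The danger is many cubes conspiring. Lemma 3 measures against $\Lambda|R|$, the mass of a full layer, and not against one $\|b_Q\|_1$. That is the form in which cancellation will be used.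

## 7. Mollify, separate variables, and pair $a$ with a rough convolution: proof of Proposition A

The plan is as follows. Frequencies above $2^{-j}2^{\delta s}$ are treated without any cancellation of $b_Q$. The remaining kernel is smooth in $x$ at a scale $2^m$ slightly below $2^j$. It can be written as a superposition of products: a smooth function of $x-y$ times $\int a(w)\,s_j(w-y)\,dw$ with $s_j$ as in Lemma 3. Applied to $b_Q$ this produces the numbers $\int a\,(s_j*b_Q)$. One such number need not be small, but sums of their absolute values over many cubes are: the phases can be moved into the $b_Q$, and Lemma 3 does not see them.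

*Proof of Proposition A.* Let $\|\omega\|_\infty\le1$. Put $K=4n+5$, $\delta=c_1/(4K)$, $\gamma=\delta/(n+3)$, $\kappa=\gamma/2$. If $s<2/\gamma$ take $A_s=0$, since $\|T_jB\|_1\le C\|B\|_1$. Let $s\ge2/\gamma$ and
$$m=m_j=j-\lceil\delta s\rceil,\qquad\mu=2^{-\lceil\delta s\rceil}=2^{m-j},\qquad\mu\le2^{-\delta s},\quad\mu^{-1}\le2\cdot2^{\delta s}.$$
Fix $\Phi\in C_c^\infty(\{|x|\le1\})$ radial, $\Phi\ge0$, $\int\Phi=1$, $\Phi_m=2^{-mn}\Phi(2^{-m}\cdot)$, $P_mf=\Phi_m*f$, and split $T_j=(I-P_{m_j})T_j+P_{m_j}T_j$.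

**Step 1 (the high frequencies $(I-P_m)T_j$).** We show that this part gains with no use of $\int b_Q=0$. Let $T_j^\nu$ be $T_j$ with $\omega$ replaced by $\omega\mathbf 1_{E_\nu}$. Its kernel is bounded by $C2^{-jn}\mathbf 1\{|v|\le2^{j+1},|v^\perp|\le2^{j+1-\gamma s}\}$, $v=x-y$. As $2^m\le2^{j-\delta s}\le2^{j-\gamma s}$, convolution with $\Phi_m$ moves points by at most $2^{j-\gamma s}$, so the kernel of $(I-P_m)T_j^\nu$ is bounded by $Ch_j^\nu(x-y)$. Write
$$\sum_j(I-P_{m_j})T_jB_{j-s}=\sum_\nu G^\nu\sum_j(I-P_{m_j})T_j^\nu B_{j-s}+\sum_{j,\nu}(I-G^\nu)(I-P_{m_j})T_j^\nu B_{j-s}.$$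
By Lemma 1 the first term has squared $L^2$ norm at most $C2^{-\kappa s}\Lambda\|b\|$; it goes into $A_s$.

For the second use $\sum_k\Psi_k=I$, valid in $L^2$ because $T_j^\nu B_{j-s}\in L^1\cap L^2$; the multipliers $P_m,G^\nu,\Psi_k$ commute. By (3.1),
$$M_k^\nu*T_j^\nu B(x)=\int B(y)\int_{E_\nu}\omega(\theta)\int h_{y,\theta}(r)M_k^\nu(x-y-r\theta)\,dr\,d\sigma(\theta)\,dy,\qquad h_{y,\theta}(r)=\frac{\varphi(2^{-j}r)}{r^2}\int_0^ra(y+\rho\theta)\,d\rho .\tag{7.1}$$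
Although $a$ is only bounded, its averages along a ray are Lipschitz in the endpoint. So $h_{y,\theta}$ is Lipschitz, lives in $2^{j-1}\le r\le2^{j+1}$, and $|h_{y,\theta}'|\le C2^{-2j}$. Lemma 2(ii) gives
$$\|M_k^\nu*T_j^\nu B\|_1\le C2^{-\gamma s(n-1)}2^{k-j+(n+2)\kappa s}\|B\|_1 .$$
This is good for $k\le m$. For $k>m$ we use $I-P_m$: trivially $\|(I-P_m)g\|_1\le2\|g\|_1$. Since $\Phi$ is even, the first order Taylor term drops out, and $\|(I-P_m)g\|_1\le C2^{2m}\|\nabla^2g\|_1\le C2^{2(m-k)}\|g\|_1$ when $g=\widetilde\Psi_kg$. Hence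
$$\sum_k\|(I-P_m)M_k^\nu*T_j^\nu B_{j-s}\|_1\le C2^{-\gamma s(n-1)}2^{(n+2)\kappa s-j}\Big(\sum_{k\le m}2^k+\sum_{k>m}2^{2m-k}\Big)\|B_{j-s}\|_1\le C2^{-\gamma s(n-1)}2^{((n+2)\kappa-\delta)s}\|B_{j-s}\|_1 .$$
Since $(n+2)\kappa\le\delta/2$, summing over $\nu$ and $j$ gives an $L^1$ bound $C2^{-\delta s/2}\|b\|$; this goes into $F_s$.

**Step 2 (discarding the values of $a$ near $y$).** The kernel of $P_mT_j$ is
$$D_j(x,y)=\int_{\mathbb S^{n-1}}\omega(\theta)\int_0^\infty\varphi(2^{-j}r)r^{-2}\Phi_m(x-y-r\theta)\int_0^ra(y+\rho\theta)\,d\rho\,dr\,d\sigma(\theta).$$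
We want $w=y+\rho\theta$ as the variable, and the Jacobian is singular at $\rho=0$, so small $\rho$ is removed first. Let $\chi_0\in C^\infty(\mathbb R)$, $0\le\chi_0\le1$, $\chi_0(t)=0$ for $t\le1$ and $=1$ for $t\ge2$. Insert $1=\chi_0(2^{-m}\rho)+(1-\chi_0(2^{-m}\rho))$ and write accordingly $D_j=D_j'+D_j''$. In $D_j''$ we have $\rho\le2^{m+1}$, so $\int|D_j''(x,y)|\,dx\le C2^{m-j}\le C2^{-\delta s}$. This contributes $L^1$ norm at most $C2^{-\delta s}\|b\|$ to $F_s$.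

**Step 3 (separation of variables in $D_j'$).** The purpose is to display $D_j'$ as a sum of products. Integrate in $r$ first, for $r\ge\rho$, and use $w=y+\rho\theta$, $dw=\rho^{n-1}d\rho\,d\sigma(\theta)$:
$$D_j'(x,y)=\int a(w)\,\omega\Big(\frac{w-y}{|w-y|}\Big)\Theta_j(x-y,w-y)\,dw,\qquad\Theta_j(u,v)=2^{-2jn}\Theta(2^{-j}u,2^{-j}v),$$
$$\Theta(u,v)=\chi_0\Big(\frac{|v|}\mu\Big)|v|^{1-n}H\Big(|v|,\frac v{|v|},u\Big),\qquad H(t,\vartheta,u)=\int_t^\infty\varphi(r)r^{-2}\mu^{-n}\Phi\big(\mu^{-1}(u-r\vartheta)\big)dr .$$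
(Power of $2^j$ under scaling: $1-n$ from $|v|^{1-n}$, $-1$ from $r^{-2}dr$, $-n$ from $\Phi_m$; total $-2n$.) The function $\Theta$ is smooth, supported in $|u|\le3$, $\mu\le|v|\le2$. For $t>0$ and $|\vartheta|\le2$, every derivative of $H$ of total order $p$ is $O(\mu^{-n-p})$: derivatives in $u,\vartheta$ cost $\mu^{-1}$ each, and $\partial_tH=-\varphi(t)t^{-2}\mu^{-n}\Phi(\mu^{-1}(u-t\vartheta))$, where $t\ge\frac12$ on the support. On $|v|\ge\mu$, derivatives of order $q\ge1$ of $|v|$ and $v/|v|$ are $O(\mu^{-q})$, those of order $q$ of $|v|^{1-n}$ are $O(\mu^{1-n-q})$, and those of $\chi_0(|v|/\mu)$ are $O(\mu^{-q})$. The chain and Leibniz rules give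
$$|\partial_u^\alpha\partial_v^\beta\Theta|\le C_{\alpha\beta}\,\mu^{-2n-|\alpha|-2|\beta|} .$$
Expand in a Fourier series in $v\in[-4,4]^n$ and multiply by $\chi\in C_c^\infty(\{|v|<4\})$, $\chi=1$ on $|v|\le2$. With $|\beta|\le n+2$ and $|\alpha|\le1$ (so $2n+1+2(n+2)=4n+5=K$),
$$\Theta(u,v)=\sum_{q\in\mathbb Z^n}c_q(u)\tau_q(v),\quad\tau_q(v)=\chi(v)e^{\pi iq\cdot v/4},\quad|c_q|+|\nabla c_q|\le C\mu^{-K}(1+|q|)^{-n-2},$$
with $\operatorname{supp}c_q\subset\{|u|\le3\}$ and $\|\tau_q\|_{C^1}\le C(1+|q|)$. Put $s_j^q(v)=2^{-jn}\omega(v/|v|)\tau_q(2^{-j}v)$, which is of the form in Lemma 3, with $\|s_j^q\|_1\le C$. Then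
$$D_j'(x,y)=\sum_q2^{-jn}c_q(2^{-j}(x-y))\int a(w)\,s_j^q(w-y)\,dw .$$

**Step 4 (freezing $y$ in the smooth factor).** For $L(Q)=j-s$ with center $y_Q$ replace $c_q(2^{-j}(x-y))$ by $c_q(2^{-j}(x-y_Q))$. Since $|y-y_Q|\le\sqrt n\,2^{j-s}$, the $L^1$ error is at most $C\mu^{-K}2^{-s}\|b_Q\|_1\sum_q(1+|q|)^{-n-2}\le C2^{(K\delta-1)s}\|b_Q\|_1\le C2^{-s/2}\|b_Q\|_1$, as $K\delta=c_1/4$. It goes into $F_s$. What remains is
$$A_s'(x)=\sum_q\sum_{j\in J}\sum_{L(Q)=j-s}2^{-jn}c_q(2^{-j}(x-y_Q))\,u_Q^q,\qquad u_Q^q=\int a(w)\,(s_j^q*b_Q)(w)\,dw .$$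

**Step 5 (the $L^2$ bound for $A_s'$).** Here all the gain comes from Lemma 3. We have
$$|A_s'|\le C\mu^{-K}\sum_q(1+|q|)^{-n-2}U^q,\qquad U^q=\sum_{j\in J}\sum_{L(Q)=j-s}|u_Q^q|\,2^{-jn}\mathbf 1_{B(y_Q,2^{j+2})} .$$
Expand $\|U^q\|_2^2$. If $i\le j$ and $B(y_Q,2^{j+2})$ meets $B(y_{Q'},2^{i+2})$, then $|y_Q-y_{Q'}|\le2^{j+3}$, and the intersection has measure at most $C2^{in}$. So
$$\|U^q\|_2^2\le C\sum_{j\in J}\sum_{L(Q)=j-s}|u_Q^q|\,2^{-jn}\sum_{i\in J,\,i\le j}\ \sum_{\substack{L(Q')=i-s\\|y_{Q'}-y_Q|\le2^{j+3}}}|u_{Q'}^q| .$$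
Fix $Q$ and let $R$ be the cube with center $y_Q$ and side $2^{j+5}$. Each $Q'$ of the inner sum lies in $R$: for $z\in Q'$, in the maximum norm, $|z-y_Q|_\infty\le|y_{Q'}-y_Q|_\infty+\frac12\ell(Q')\le2^{j+3}+2^{j-2}<2^{j+4}$. Also $2^{L(Q')+s}=2^i\le\ell(R)$. Choose unimodular $\epsilon_{Q'}$ with $\epsilon_{Q'}u_{Q'}^q=|u_{Q'}^q|$. The functions $\epsilon_{Q'}b_{Q'}$ still form a family $\mathfrak B(\Lambda)$: each factor is constant on its cube, so means stay zero and norms do not change. As $|a|\le1$, Lemma 3 gives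
$$\sum_{i,Q'}|u_{Q'}^q|=\int a\sum_{i,Q'}s_i^q*(\epsilon_{Q'}b_{Q'})\le\Big\|\sum_{i,Q'}s_i^q*(\epsilon_{Q'}b_{Q'})\Big\|_1\le C2^{-c_1s}(1+|q|)\Lambda2^{jn}.$$
Since $|u_Q^q|\le C\|b_Q\|_1$, it follows that $\|U^q\|_2^2\le C2^{-c_1s}(1+|q|)\Lambda\|b\|$. Summing norms in $q$ (the exponent is $-n-\frac32$, summable),
$$\|A_s'\|_2^2\le C\mu^{-2K}2^{-c_1s}\Lambda\|b\|\le C2^{(2K\delta-c_1)s}\Lambda\|b\|=C2^{-c_1s/2}\Lambda\|b\| .$$
Let $A_s$ be $A_s'$ plus the slab term of Step 1 and $F_s$ the rest. The proposition holds with $c=\min(\kappa,\delta/2,c_1/2)$; for general $\omega$ use homogeneity. $\square$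

## 8. Carleson embedding and the coefficients $\widetilde\Psi_la$

For Proposition B we need to sum products of pieces of $a$ and pieces of $f$ over scales, where the pieces of $a$ are controlled only in the Carleson sense.

Let $w_l(x)=2^{-ln}(1+2^{-l}|x|)^{-n-1}$ and let $M$ be the Hardy–Littlewood maximal operator. Then $\|w_l\|_1\le C$, $w_l*|f|\le CMf$, and $w_l(x-u)\le C(1+2^{-l}|u|)^{n+1}w_l(x)$.

**Lemma 4 (Carleson embedding).** Let $\beta_l,F_l\ge0$ $(l\in\mathbb Z)$ be measurable with $\sum_{2^l\le\rho}\int_{B(x,\rho)}\beta_l\le\mathcal K\rho^n$ for all $x,\rho$, and $F^*(x)=\sup_l\sup_{|y-x|<2^l}F_l(y)$. Then $\sum_l\int\beta_lF_l^2\le C\mathcal K\int(F^*)^2$.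

*Proof.* We compare level sets. Assume $F^*\in L^2$, let $t>0$, $O_t=\{F^*>t\}$ and $\mathcal P_t=\{(y,l):F_l(y)>t\}$. Then $O_t$ is the union of the open balls $B(y,2^l)$, $(y,l)\in\mathcal P_t$. It is open with $|O_t|<\infty$, so the radii are bounded. Going down in $l$, choose at each level a maximal disjoint subfamily of these balls that is also disjoint from the earlier choices. This yields disjoint balls $B(y_i,2^{l_i})\subset O_t$ such that each $B(y,2^l)$, $(y,l)\in\mathcal P_t$, meets one with $l_i\ge l$. Then $y\in B(y_i,2\cdot2^{l_i})$ and $2^l\le2\cdot2^{l_i}$. Hence $\sum_l\int\beta_l\mathbf 1_{\{F_l>t\}}\le\sum_i\mathcal K(2\cdot2^{l_i})^n\le C\mathcal K|O_t|$. Integrate against $2t\,dt$. $\square$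

Put $\alpha_l=\widetilde\Psi_la$. Example: for $a=e^{2\pi i\xi_0\cdot x}$, $\xi_0\ne0$, we get $\alpha_l=\tilde\psi(2^l\xi_0)a$, nonzero for boundedly many $l$ and bounded, so $|\alpha_l|^2$ satisfies the hypothesis of Lemma 4. In general, for all $x_0,\rho$,
$$\sum_{2^l\le\rho}\int_{B(x_0,\rho)}|\alpha_l|^2\le C\rho^n,\qquad\sum_{2^l\le\rho}\int_{B(x_0,\rho)}w_l*|\alpha_l|^2\le C\rho^n .\tag{8.1}$$

*Proof of (8.1).* Let $B=B(x_0,\rho)$. We prove the first bound even with $2B$ in place of $B$. For the part $a\mathbf 1_{4B}$ use Plancherel: $\sum_l\|\widetilde\Psi_l(a\mathbf 1_{4B})\|_2^2\le C\|a\mathbf 1_{4B}\|_2^2\le C\rho^n$. For the rest, the kernel of $\widetilde\Psi_l$ is $O(w_l)$ and $\int_{|z|\ge2\rho}w_l\le C2^l/\rho$, so $|\widetilde\Psi_l(a\mathbf 1_{(4B)^c})|\le C2^l/\rho$ on $2B$, and $\sum_{2^l\le\rho}(2^l/\rho)^2\le C$.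

For the second, $\int_Bw_l*|\alpha_l|^2=\int|\alpha_l|^2\,(w_l*\mathbf 1_B)$. On $2B$ use $w_l*\mathbf 1_B\le C$ and the first bound. Off $2B$ use $w_l*\mathbf 1_B(y)\le C2^l\rho^n|y-x_0|^{-n-1}$ and $\|\alpha_l\|_\infty\le C$: the integral is at most $C2^l\rho^{n-1}$, and these sum over $2^l\le\rho$ to $C\rho^n$. $\square$

## 9. The $L^2$ bound: proof of Proposition B

**Step 1 (reduction to square functions).** We compare the output frequency $2^{-l}$ with the scale $2^j$ of the kernel. Let $\mathcal S_0$ be the Schwartz functions whose Fourier transform is in $C_c^\infty(\mathbb R^n\setminus0)$; it is dense in $L^2$, and $T_J$ is bounded on $L^2$ with *some* norm. For $f,g\in\mathcal S_0$ split $\langle T_jf,g\rangle=\sum_{k,l}\langle\Psi_lT_j\Psi_kf,g\rangle$, a finite sum, into $k\ge l$ and $k<l$. For fixed $l$, $\sum_{k\ge l}\Psi_k=S_l$. For fixed $k$, $\sum_{l>k}\Psi_l=S_{k+1}$. With $\Psi_l=\widetilde\Psi_l\Psi_l$, and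 $l$ (respectively $k$) written as $j+d$,
$$\langle T_Jf,g\rangle=\sum_{d\in\mathbb Z}\sum_{j\in J}\langle\Psi_{j+d}T_jS_{j+d}f,\widetilde\Psi_{j+d}g\rangle+\sum_{d\in\mathbb Z}\sum_{j\in J}\langle\widetilde\Psi_{j+d}f,\Psi_{j+d}T_j^*S_{j+d+1}g\rangle .\tag{9.1}$$
As $m_{x,y}a=m_{y,x}a$, $T_j^*$ has the same form, with $\omega(v)\to\overline{\omega(-v)}$ and $a\to\bar a$. Since $\sum_l\|\widetilde\Psi_lg\|_2^2\le C\|g\|_2^2$, Cauchy–Schwarz in $j$ shows that it suffices to prove, for $\iota\in\{0,1\}$ and $f\in\mathcal S_0$,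
$$\Big(\sum_{j\in J}\|\Psi_{j+d}T_jS_{j+d+\iota}f\|_2^2\Big)^{1/2}\le CA_d\|f\|_2,\qquad A_d=\begin{cases}\|\omega\|_12^{-d},&d\ge0,\\\min(\|\omega\|_1,\|\omega\|_\infty2^{-c_2|d|}),&d<0,\end{cases}\tag{9.2}$$
with some $c_2=c_2(n)>0$. Indeed, the terms with $|d|\le c_2^{-1}\log_2^+(\|\omega\|_\infty/\|\omega\|_1)$, $d<0$, contribute at most that number times $\|\omega\|_1$ to $\sum A_d$, and the others sum geometrically to $C\|\omega\|_1$. So $\sum_dA_d\le C\|\omega\|_1\log(2+\|\omega\|_\infty/\|\omega\|_1)$. From here on $l=j+d$.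

**Step 2 (which frequencies of $a$ matter).** This step replaces $a$ by a smooth or localized piece. If $F$ is Schwartz with $\hat F\in C_c^\infty$ and $p\in L^\infty$, then $pF$ has spectrum in $\operatorname{supp}\hat p+\operatorname{supp}\hat F$, and translations do not change spectra. By (3.2),
$$\Psi_lT_j[a]F=\Psi_lT_j[S_{l-3}a]F\quad\text{if }\operatorname{supp}\hat F\subset\{|\xi|\le2^{1-l}\},\tag{9.3}$$
$$\Psi_lT_j[a]F=\Psi_lT_j[\alpha_l]F\quad\text{if }\operatorname{supp}\hat F\subset\{|\xi|\le2^{-l-3}\}.\tag{9.4}$$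
For (9.3), $a-S_{l-3}a$ has spectrum in $|\xi|\ge2^{3-l}$, so the products have spectrum in $|\xi|\ge(8-2)2^{-l}$. For (9.4), $a-\alpha_l$ has spectrum in $\{|\xi|\le\frac142^{-l}\}\cup\{|\xi|\ge4\cdot2^{-l}\}$, so the products have spectrum in $\{|\xi|\le\frac382^{-l}\}\cup\{|\xi|\ge(4-\frac18)2^{-l}\}$. In both cases $\psi(2^l\cdot)$ vanishes in a neighborhood of these sets.

Split $S_{l+\iota}=(S_{l+\iota}-S_{l+4})+S_{l+4}$. The difference is a sum of at most four $\Psi_k$'s, has spectrum in $|\xi|\le2^{1-l}$, and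
$$\sum_l\|(S_{l+\iota}-S_{l+4})f\|_2^2\le C\|f\|_2^2 .\tag{9.5}$$
The function $S_{l+4}f$ has spectrum in $|\xi|\le2^{-l-3}$, so (9.4) applies to it. Finally $\alpha_l=S_{l-3}\alpha_l$, because $\sigma(2^{l-3}\xi)=1$ for $|\xi|\le8\cdot2^{-l}$. The kernels of $S_{l-3}$, $2^l\nabla S_{l-3}$, $S_{l+4}$, $2^l\nabla S_{l+4}$ are $O(w_l)$. Hence, with $F=S_{l+4}f$,
$$\sup_{|u|\le2^{l+1}}(|\alpha_l|+2^l|\nabla\alpha_l|)(x-u)\le Cw_l*|\alpha_l|(x),\qquad\sup_{|u|\le2^{l+1}}(|F|+2^l|\nabla F|)(x-u)\le Cw_l*|f|(x),\tag{9.6}$$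
and $(w_l*|\alpha_l|)^2\le C\,w_l*|\alpha_l|^2$ by Cauchy–Schwarz.

**Step 3 ($d\ge0$: the kernel is shorter than the wavelength).** The gain $2^{-d}$ comes from $\int k_j=0$, and only here is the mean zero of $\omega$ used.

(a) Let $F=(S_{l+\iota}-S_{l+4})f$ and $\tilde a=S_{l-3}a$. Then
$$T_j[\tilde a]F(x)=\int_0^1\!\int k_j(v)\big[\tilde a(x-sv)F(x-v)-\tilde a(x)F(x)\big]dv\,ds .$$
From $\|\tilde a\|_\infty\le C$, $\|\nabla\tilde a\|_\infty\le C2^{-l}$, $\|\nabla F\|_2\le C2^{-l}\|F\|_2$ and $|v|\le2^{j+1}$ we get $\|T_j[\tilde a]F\|_2\le C\|\omega\|_12^{j-l}\|F\|_2$. Use (9.3), square, and sum with (9.5).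

(b) Let $F=S_{l+4}f$; by (9.4) consider $T_j[\alpha_l]F$. With the same subtraction, the mean value theorem, $|v|\le2^{j+1}\le2^{l+1}$ and (9.6),
$$|T_j[\alpha_l]F(x)|\le C\|\omega\|_12^{j-l}\,w_l*|\alpha_l|(x)\;w_l*|f|(x).$$
Since $\sup_{|y-x|<2^l}w_l*|f|(y)\le Cw_l*|f|(x)\le CMf(x)$, (8.1) and Lemma 4 with $\beta_l=w_l*|\alpha_l|^2$, $F_l=w_l*|f|$ bound the square sum by $C(\|\omega\|_12^{-d})^2\|Mf\|_2^2\le C(\|\omega\|_12^{-d})^2\|f\|_2^2$.

**Step 4 ($d=-e<0$, the bound by $\|\omega\|_1$).** Now the kernel is longer than the wavelength. We need a bound with no loss in $e$, direction by direction. For $(S_{l+\iota}-S_{l+4})f$ use $\|T_j\|_{2\to2}\le C\|\omega\|_1$ and (9.5). For $F_l=S_{l+4}f$, (9.4) and polar coordinates in (3.2) give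
$$|T_j[\alpha_l]F_l(x)|\le C\int|\omega(\theta)|\,(A_j^\theta|\alpha_l|)(x)\,(A_j^\theta|F_l|)(x)\,d\sigma(\theta),\qquad A_j^\theta g(x)=2^{-j}\int_0^{2^{j+1}}g(x-r\theta)\,dr .$$
By Minkowski's inequality it suffices that, uniformly in $\theta$ and $e$, with $l=j-e$,
$$\sum_j\big\|(A_j^\theta|\alpha_l|)(A_j^\theta|F_l|)\big\|_2^2\le C\|f\|_2^2 .\tag{9.7}$$
Averaging over length $2^j=2^e2^l$ in direction $\theta$ suggests tubes in place of balls:
$$\mathcal T(x,\rho)=\{y:|\langle y-x,\theta\rangle|\le2^e\rho,\ |(y-x)-\langle y-x,\theta\rangle\theta|\le\rho\}.$$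
As $(A_j^\theta g)^2\le2A_j^\theta(g^2)$, and $2^{j+1}=2\cdot2^e2^l\le2\cdot2^e\rho$ for $2^l\le\rho$,
$$\sum_{2^l\le\rho}\int_{\mathcal T(x,\rho)}(A_j^\theta|\alpha_l|)^2\le C\sum_{2^l\le\rho}\int_{\mathcal T(x,3\rho)}|\alpha_l|^2\le C2^e\rho^n,$$
covering $\mathcal T(x,3\rho)$ by $C2^e$ balls of radius $\rho$ and using (8.1). Let $\mathcal L$ be the linear map that multiplies the $\theta$-component by $2^e$ and fixes $\theta^\perp$; $\det\mathcal L=2^e$ and $\mathcal LB(z,\rho)\subset\mathcal T(\mathcal Lz,\rho)$. The functions $\beta_l=(A_j^\theta|\alpha_l|)^2\circ\mathcal L$ satisfy $\sum_{2^l\le\rho}\int_{B(z,\rho)}\beta_l\le2^{-e}\cdot C2^e\rho^n=C\rho^n$. Lemma 4 for $\beta_l$ and $(A_j^\theta|F_l|)\circ\mathcal L$, and the change of variables back (a factor $2^e$ on both sides), give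
$$\sum_j\big\|(A_j^\theta|\alpha_l|)(A_j^\theta|F_l|)\big\|_2^2\le C\int\Big(\sup_l\sup_{y\in\mathcal T(x,2^l)}A_j^\theta|F_l|(y)\Big)^2dx .$$
Now $|F_l|\le Cg_l$ with $g_l=w_l*|f|$, and $g_l(z+h')\le Cg_l(z)$ for $|h'|\le2^l$. Write $y\in\mathcal T(x,2^l)$ as $y=x+t\theta+h'$ with $|t|\le2^e2^l=2^j$, $|h'|\le2^l$. Then
$$A_j^\theta|F_l|(y)\le C2^{-j}\int_{-2^j}^{3\cdot2^j}g_l(x-r\theta)\,dr\le CM^\theta(Mf)(x),$$
where $M^\theta$ is the two-sided one-dimensional maximal operator along $\theta$. Both maximal operators are bounded on $L^2$, $M^\theta$ uniformly in $\theta$. This proves (9.7).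

**Step 5 ($d=-e<0$, decay of the operator norm).** Let $\|\omega\|_\infty\le1$. It remains to prove (9.2) with $2^{-c_2e}$; for $e$ bounded by a constant depending on $n$, Step 4 suffices. Put $\gamma=\frac1{n+2}$, $\kappa=\frac1{2(n+2)}$ and let $e\ge4$, $e\ge2/\gamma$. We show, with $l=j-e$,
$$\|\Psi_lT_j\|_{2\to2}\le C2^{-c_3e},\qquad c_3=\kappa/2 .\tag{9.8}$$
Use Section 5 with $s$ replaced by $e$: $\Psi_lT_j=\sum_\nu G^\nu\Psi_lT_j^\nu+\sum_\nu(I-G^\nu)\Psi_lT_j^\nu$. Since $\|T_j^\nu\|_{2\to2}\le C2^{-\gamma e(n-1)}$, (5.1) gives $\|\sum_\nu G^\nu\Psi_lT_j^\nu f\|_2^2\le C2^{(\gamma(n-1)-\kappa)e}\,2^{\gamma e(n-1)}\,2^{-2\gamma e(n-1)}\|f\|_2^2=C2^{-\kappa e}\|f\|_2^2$. By (7.1) and Lemma 2(ii) with $k=l$, for $f\in L^1\cap L^2$,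
$$(I-G^\nu)\Psi_lT_j^\nu f(x)=\int_{E_\nu}\omega(\theta)\int_{2^{j-1}}^{2^{j+1}}\int f(y)\,h'_{y,\theta}(r)\,N_\theta(x-y-r\theta)\,dy\,dr\,d\sigma(\theta),\qquad|h'_{y,\theta}|\le C2^{-2j}.$$
For fixed $\theta,r$ the inner integral is a convolution of $N_\theta(\cdot-r\theta)$ with $f\,h'_{\cdot,\theta}(r)$, of $L^2$ norm at most $C2^{-2j}\|N_\theta\|_1\|f\|_2$. Minkowski's inequality in $(\theta,r)$ gives $\|(I-G^\nu)\Psi_lT_j^\nu\|_{2\to2}\le C2^{-\gamma e(n-1)}2^{l-j+(n+2)\kappa e}=C2^{-\gamma e(n-1)}2^{-e/2}$. Summing over $\nu$ gives $C2^{-e/2}$, which proves (9.8).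

Write $S_{l+\iota}=(S_{l+\iota}-S_{l+4})+\sum_{k=l+4}^{j-1}\Psi_k+S_j$. By (9.8) and $\sum_j\|\Psi_{j-e'}f\|_2^2\le C\|f\|_2^2$ for each fixed $e'$, the first two parts contribute at most $C(1+e)2^{-c_3e}\|f\|_2$ to the left side of (9.2).

**Step 6 (the part $S_jf$).** There are infinitely many $\Psi_k$ in $S_j$, so the operator norm is not enough; we return to Lemma 4. Let $F_j=S_jf$, with spectrum in $|\xi|\le2^{1-j}\le2^{-l-3}$ since $e\ge4$. By (9.4), $\Psi_lT_jF_j=\Psi_lT_j[\alpha_l]F_j$. Moreover $F_j=S_{j-1}F_j$. Writing the kernel of $S_{j-1}$ as $2^{-jn}\eta(2^{-j}\cdot)$ with $\eta$ Schwartz, $F_j(x-v)=\int\eta(h-2^{-j}v)F_j(x-2^jh)\,dh$, so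
$$T_j[\alpha_l]F_j(x)=\int_{\mathbb R^n}F_j(x-2^jh)\,(\alpha_l*\mu_j^h)(x)\,dh,\qquad p*\mu_j^h(x)=\int k_j(v)\,\eta(h-2^{-j}v)\int_0^1p(x-sv)\,ds\,dv .$$
This decouples $f$ from $a$ at the price of a parameter $h$. The measure $\mu_j^h$ lives in $|v|\le2^{j+1}$, and
$$\widehat{\mu_j^h}(\xi)=\int\omega(\theta)\int\frac{\varphi(r)}r\,\eta(h-r\theta)\int_0^1e^{-2\pi isr2^j\theta\cdot\xi}\,ds\,dr\,d\sigma(\theta).$$
Since $|\eta(h-r\theta)|\le C(1+|h|)^{-2n-3}$ for $r\le2$, $\|\mu_j^h\|\le C(1+|h|)^{-2n-3}$. The $s$-integral is $O(|2^j\theta\cdot\xi|^{-1/2})$ for $r\in[\frac12,2]$, and $\int|\theta\cdot\xi/|\xi||^{-1/2}d\sigma(\theta)\le C$ as $n\ge2$. Hence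
$$|\widehat{\mu_j^h}(\xi)|\le C(1+|h|)^{-2n-3}(2^j|\xi|)^{-1/2} .\tag{9.9}$$
We check the Carleson condition for $\beta_j=|\alpha_l*\mu_j^h|^2$, $l=j-e$, on $B=B(x_0,\rho)$, $2^j\le\rho$. For $a\mathbf 1_{8B}$ in place of $a$, Plancherel and (9.9) give $\sum_j\|\cdot\|_2^2\le C(1+|h|)^{-2(2n+3)}2^{-e}\rho^n$: for each $\xi$ only boundedly many $j$ occur, and for these $2^j|\xi|$ is comparable to $2^e$. For $a\mathbf 1_{(8B)^c}$, as in the proof of (8.1), $|\widetilde\Psi_l(a\mathbf 1_{(8B)^c})|\le C2^l/\rho$ on $3B$, and $3B$ contains all points used on $B$ because $2^{j+1}\le2\rho$. So on $B$ one has the bound $C(1+|h|)^{-2n-3}2^{-e}2^j/\rho$, whose squares sum over $2^j\le\rho$ to at most $C(1+|h|)^{-2(2n+3)}2^{-2e}$. Thus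
$$\sum_{2^j\le\rho}\int_B\beta_j\le C(1+|h|)^{-2(2n+3)}2^{-e}\rho^n .$$
On the other side $\sup_j\sup_{|y-x|<2^j}|F_j(y-2^jh)|\le C(1+|h|)^{n+1}\sup_jw_j*|f|(x)\le C(1+|h|)^{n+1}Mf(x)$. Lemma 4 (indexed by $j$) for each $h$, and Minkowski's inequality in $h$, where the integrand is $O((1+|h|)^{-(2n+3)+(n+1)})=O((1+|h|)^{-n-2})$, give
$$\Big(\sum_j\|T_j[\alpha_l]F_j\|_2^2\Big)^{1/2}\le C2^{-e/2}\|f\|_2 .$$
With Step 5 this proves (9.2) with $c_2=c_3/2$, and Proposition B. $\square$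

With Propositions A and B proved, Section 4 gives Theorem 1 and the weak type estimate of Theorem 2(i).

## 10. $L^p$ bounds and the limit $\varepsilon\to0$

**Step 1 ($L^p$ bounds).** Let $\Omega\in L\log L$ have mean zero. By (4.1), Fatou's lemma applied to $T_{\{j_0+1,\dots,m\}}f$, and $\|E_\varepsilon\|_{2\to2}\le C\|\Omega\|_1$, the operator $T_{\Omega,a,\varepsilon}$ on $L^1\cap L^2$, then extended to $L^2$, has norm at most $C\|\Omega\|_*\|a\|_\infty$ on $L^2$, uniformly in $\varepsilon$. Marcinkiewicz interpolation with the weak type bound gives $1<p\le2$. The adjoint has the same form, with $\Omega(v)\to\overline{\Omega(-v)}$, $a\to\bar a$; Fubini's theorem for bounded, compactly supported $f,g$ is justified by (3.4). So duality gives $2<p<\infty$.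

**Step 2 (reduction of convergence in measure).** By the uniform weak type bound and density of $C_c^\infty$ in $L^1$, it suffices that $T_{\Omega,a,\varepsilon}f$ converges in $L^2$ as $\varepsilon\to0$ for $f\in C_c^\infty$. By (3.3) this follows from Steps 3 and 4.

**Step 3 ($\sum_jT_jf$ converges in $L^2$ for $f\in L^2$).** By (4.1), truncating the series $\sum_m\Omega_m$, and by density, we may take $\Omega$ bounded with mean zero and $f\in\mathcal S_0$. Let $g\in\mathcal S_0$ and let $J\subset\{|j|\ge j_1\}$ be finite. In (9.1) the first sum is at most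
$$C\|g\|_2\sum_d\Big(\sum_{|j|\ge j_1}\|\Psi_{j+d}T_jS_{j+d}f\|_2^2\Big)^{1/2},$$
and, by (9.2) for $T_j^*$, the second is at most
$$C\|g\|_2\sum_dA_d\Big(\sum_{|j|\ge j_1}\|\widetilde\Psi_{j+d}f\|_2^2\Big)^{1/2}.$$
The bound (9.2) holds for all finite $J$, hence with the sum over $j\in\mathbb Z$. So for each $d$ the inner sums are tails of convergent series and tend to $0$ as $j_1\to\infty$, while the $d$-th terms are dominated by $CA_d\|f\|_2$, which is summable. By dominated convergence in $d$, $\sup_J\|T_Jf\|_2\to0$ as $j_1\to\infty$.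

For $f\in C_c^\infty$ this $L^2$ sum over $j>j_0$ agrees with the a.e. sum in (3.3), and $j_0\to-\infty$ as $\varepsilon\to0$.

**Step 4 ($E_\varepsilon f\to0$ in $L^2$ for $f\in C_c^\infty$).** The kernel of $E_\varepsilon$ is $\kappa_\varepsilon(x-y)m_{x,y}a$ with $\int\kappa_\varepsilon=0$, $\|\kappa_\varepsilon\|_1\le C\|\Omega\|_1$, $\operatorname{supp}\kappa_\varepsilon\subset\{|v|\le4\varepsilon\}$. So, as in (3.2),
$$E_\varepsilon f(x)=\int_0^1\!\int\kappa_\varepsilon(v)\big[a(x-sv)f(x-v)-a(x)f(x)\big]dv\,ds,$$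
$$\|E_\varepsilon f\|_2\le C\|\Omega\|_1\sup_{|v|\le4\varepsilon,\ s\in[0,1]}\|a(\cdot-sv)f(\cdot-v)-af\|_2 .$$
The supremum tends to $0$: bound the difference by $|f(\cdot-v)-f|+|a(\cdot-sv)-a||f|$, and use that $f$ is uniformly continuous with compact support and that translations are continuous in $L^2_{loc}$.

**Step 5 (conclusion).** For $f\in L^1$ the functions $T_{\Omega,a,\varepsilon}f$ are therefore Cauchy in measure as $\varepsilon\to0$. A subsequence converges a.e. to the limit, so the limit operator inherits the weak type $(1,1)$ bound. Part (ii) was shown in Test 2. This completes the proof of Theorem 2. $\blacksquare$
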